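\title{Boolean degree $1$ functions on polar spaces of large rank}

\begin{abstract}
A real function on the singular $k$-dimensional subspaces of a finite classical polar space has degree $1$ if it is a linear combination of the indicator functions of the events ``the subspace contains the point $p$''. We classify the degree $1$ functions with values in $\{0,1\}$ when $k\ge2$ and the rank is large in terms of $q$ and $k$. Up to complementation, such a function is a sum of point indicators over a partial ovoid and at most one term that comes from a hyperplane of the ambient space, and this representation is unique. This proves a conjecture of Filmus and Ihringer, with a bound on the rank that does not depend on the type of the polar space. We first prove the corresponding statement for all $k$-subspaces of $\mathbb{F}_q^n$, using the Hales--Jewett theorem and a second moment identity, and then transfer it, rank by rank, to polar spaces by restriction to maximal singular subspaces. For $q\in\{2,3,4,5\}$ the transfer, combined with a theorem of Filmus and Ihringer, shows that rank at least $\max(5,k+2)$ suffices.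
\end{abstract}

\section{Introduction}\label{sec:intro}

A function $f\colon\{0,1\}^n\to\{0,1\}$ of the form $f=a_0+\sum_i a_ix_i$ with real coefficients depends on at most one coordinate. Indeed, $a_0\in\{0,1\}$, and $a_i\ne0$ forces $a_i=1-2a_0$; two nonzero coefficients would produce the value $a_0+2(1-2a_0)\in\{2,-1\}$. So $f$ or $1-f$ is $0$ or some $x_i$. The same question makes sense on a family of subspaces of a finite vector space, where the coordinate functions $x_i$ are replaced by the indicator functions of the events ``the subspace contains the point $p$''. We answer it for the singular $k$-spaces of a classical polar space of large rank.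

Throughout, $q$ is a prime power and $[a]=(q^a-1)/(q-1)$. A \emph{$k$-space} is a $k$-dimensional subspace of a vector space over $\mathbb{F}_q$, \emph{points} are $1$-spaces and \emph{lines} are $2$-spaces. An $a$-space has $[a]$ points. We write $\langle\cdot\rangle$ for the linear span, and we often use the same letter for a point and for a vector spanning it. For a set $Y$ of points, $1_Y$ is its indicator function, and $\delta_x=1_{\{x\}}$.

\subsection{Polar spaces and degree $1$ functions}\label{sec:setup}

Let $V$ be a finite-dimensional vector space over $\mathbb{F}_q$ with one of the following forms.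
\begin{itemize}
\item Type $Sp$: a non-degenerate alternating form $B$.
\item Type $U$: a non-degenerate Hermitian form $B$. Here $q$ is a square, $\bar a=a^{\sqrt q}$, the form is linear in the first argument, and $B(y,x)=\overline{B(x,y)}$.
\item Orthogonal types: a quadratic form $Q$ with associated bilinear form $B(x,y)=Q(x+y)-Q(x)-Q(y)$, non-degenerate in the sense that no nonzero vector $x$ satisfies both $Q(x)=0$ and $B(x,V)=0$.
\end{itemize}
Vectors $x,y$ are \emph{orthogonal}, $x\perp y$, if $B(x,y)=0$, and $Y^\perp$ is the set of vectors orthogonal to all of $Y$. A vector $x$ is \emph{singular} if $B(x,x)=0$ (types $Sp$ and $U$) or $Q(x)=0$ (orthogonal types). A subspace is \emph{singular} (one also says isotropic) if its vectors are singular and pairwise orthogonal; the span of pairwise orthogonal singular vectors is a singular subspace. The \emph{polar space} consists of the singular subspaces, and its \emph{rank} $n$ is their largest dimension. The singular $n$-spaces are the \emph{generators}. There are six families of rank $n$, labeled by a parameter $e$ that serves here only as a name for the type: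
\[
\begin{array}{c|cccccc}
 & O^+(2n,q) & O(2n+1,q) & O^-(2n+2,q) & Sp(2n,q) & U(2n,q) & U(2n+1,q)\\ \hline
e & 0 & 1 & 2 & 1^* & 1/2 & 3/2\\
\dim V & 2n & 2n+1 & 2n+2 & 2n & 2n & 2n+1
\end{array}
\]
For $q$ even, $Sp(2n,q)$ is identified with the isomorphic space $O(2n+1,q)$, with ambient space $V=\mathbb{F}_q^{2n+1}$. Thus \emph{type $Sp$ always means that $q$ is odd}. Remark~\ref{rem:even} shows that the results below depend on this convention.

Let $\mathcal{P}$ be the set of singular points. Two points of $\mathcal{P}$ are \emph{collinear} if they are orthogonal, that is, if they span a singular subspace. A \emph{partial ovoid} is a possibly empty subset of $\mathcal{P}$ in which no two distinct points are collinear. For $p\in\mathcal{P}$ the subspace $p^\perp$ is a hyperplane of $V$. A hyperplane $\pi$ of $V$ is \emph{degenerate} if $\pi=p^\perp$ for some $p\in\mathcal{P}$; its singular subspaces then form a cone with vertex $p$ over a polar space of rank $n-1$ of the same type. All other hyperplanes are \emph{non-degenerate}.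

Let $k\ge2$. The graph $C_q(n,k,e)$ has the singular $k$-spaces as vertices, two of them being adjacent when they meet in a $(k-1)$-space; only the vertex set matters in what follows. For $p\in\mathcal{P}$ and a hyperplane $\pi$ of $V$, let $p^+$ be the indicator function of the vertices containing $p$, let $\pi^+$ be the indicator function of the vertices contained in $\pi$, and put $p^-=1-p^+$ and $\pi^-=1-\pi^+$. A real function on the vertices has \emph{degree $1$} if it is a real linear combination of the functions $p^+$, $p\in\mathcal{P}$. It is \emph{Boolean} if its values lie in $\{0,1\}$. For Boolean functions, $\vee$ and $\wedge$ denote the pointwise OR and AND.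

\subsection{The examples and the conjecture}\label{sec:examples}

Put $c=q^{1-k}$. Four observations produce Boolean degree $1$ functions.
\begin{enumerate}
\item[(E1)] A $k$-space has $[k]$ points, so $1=\sum_{p\in\mathcal{P}}\frac1{[k]}\,p^+$. Hence $1-f$ is a Boolean degree $1$ function whenever $f$ is.
\item[(E2)] A $k$-space not contained in the hyperplane $\pi$ has $[k]-[k-1]=q^{k-1}$ points off $\pi$, so $\pi^-=\sum_{p\in\mathcal{P}\setminus\pi}c\,p^+$. Hence $\pi^-$ and $\pi^+$ have degree $1$.
\item[(E3)] A singular $k$-space through $p\in\mathcal{P}$ lies in $p^\perp$. Hence $(p^\perp)^+-p^+=(p^\perp)^+\wedge p^-$ is Boolean.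
\item[(E4)] A sum of Boolean functions with pairwise disjoint supports is Boolean and equals their disjunction. The supports of $s^+$ and $t^+$ are disjoint if $s,t\in\mathcal{P}$ are not collinear, because the points of a singular space are pairwise collinear. The supports of $s^+$ and $\pi^+$ are disjoint if $s\notin\pi$.
\end{enumerate}
The natural guess is that for large rank nothing else exists. Filmus and Ihringer \cite{FI} made this precise. Call a Boolean function $f$ on $C_q(n,k,e)$ \emph{trivial} if $f$ or $1-f$ equals
\begin{equation}\label{eq:trivial}
\bigvee_i p_i^+\ \vee\ \bigvee_i \pi_i^+\ \vee\ \bigvee_i\bigl((\tilde p_i^{\,\perp})^+\wedge\tilde p_i^{\,-}\bigr),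
\end{equation}
where $p_i,\tilde p_i\in\mathcal{P}$, the $\pi_i$ are non-degenerate hyperplanes of $V$, and empty disjunctions, equal to $0$, are allowed.

\medskip
\noindent\textbf{Conjecture} (Filmus and Ihringer \cite{FI}). \emph{Let $k\ge2$. There is a number $n_{q,k}$ such that every Boolean degree $1$ function on $C_q(n,k,e)$ with $n\ge n_{q,k}$ is trivial.}
\medskip

The form \eqref{eq:trivial} allows any number of hyperplanes. If the disjunction is to arise from (E4), one expects at most one of them: a generator meets $\pi\cap\pi'$ in a subspace of dimension at least $n-2$, so for $n\ge k+2$ the supports of $\pi^+$ and $\pi'^+$ overlap. Theorem~\ref{thm:polar} confirms this expectation.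

\subsection{Results}\label{sec:results}

A degree $1$ function $f=\sum_p w(p)\,p^+$ has the values $f(L)=\sum_{p\in L}w(p)$. We work with the coefficient function $w$ rather than with $f$, because $w$ can be restricted to a generator $G$, and there the form disappears: every $k$-space of $G\cong\mathbb{F}_q^n$ is singular.

For a real function $w$ on points and a subspace $L$, write $w(L)=\sum_{p\in L}w(p)$, the sum running over the points of $L$.

\begin{definition}\label{def:good}
Let $X$ be a vector space over $\mathbb{F}_q$ and $k\ge2$. A \emph{$k$-weight} on $X$ is a real function $w$ on the points of $X$ with $w(L)\in\{0,1\}$ for all $k$-spaces $L\le X$. A function $w$ is \emph{low} if it is one of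
\[
0,\qquad \delta_x,\qquad c\,1_{X\setminus\pi},\qquad c\,1_{X\setminus\pi}-\delta_x\quad(x\notin\pi),
\]
where $x$ is a point and $\pi$ a hyperplane of $X$, and $w$ is \emph{high} if $\frac1{[k]}-w$ is low. The triple $(q,n,k)$ is \emph{good} if every $k$-weight on $\mathbb{F}_q^n$ is low or high.
\end{definition}

If $w$ is a $k$-weight, then so is $\frac1{[k]}-w$; this is the passage from $f$ to $1-f$. Goodness says that the Boolean degree $1$ functions on all $k$-spaces of $\mathbb{F}_q^n$ are the expected ones (Proposition~\ref{prop:grassmann}).

\begin{theorem}\label{thm:vector}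
For every prime power $q$ and every $k\ge2$ there is a number $N_0(q,k)$ such that $(q,n,k)$ is good for all $n\ge N_0(q,k)$.
\end{theorem}

\begin{theorem}\label{thm:polar}
Let $k\ge2$ and $n\ge k+1$, and let $(q,n,k)$ be good. Then for every type $e$ (with $q$ a square for the unitary types), a function $f$ on $C_q(n,k,e)$ is a Boolean degree $1$ function if and only if $f$ or $1-f$ equals one of
\begin{enumerate}
\item[\textup{(I)}] $\sum_{s\in M}s^+$, with $M$ a partial ovoid;
\item[\textup{(II)}] $\pi^++\sum_{s\in M}s^+$, with $\pi$ a hyperplane of $V$ and $M\subseteq\mathcal{P}\setminus\pi$ a partial ovoid;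
\item[\textup{(III)}] $(p^\perp)^+-p^++\sum_{s\in M}s^+$, with $p\in\mathcal{P}$ and $M\subseteq\mathcal{P}\setminus p^\perp$ a partial ovoid.
\end{enumerate}
The choice between $f$ and $1-f$, the type \textup{(I)}--\textup{(III)}, and the data $(\pi,p,M)$ are uniquely determined by $f$.
\end{theorem}

Thus Boolean degree $1$ functions correspond bijectively to a sign together with a partial ovoid, or a hyperplane and a partial ovoid off it, or a degenerate hyperplane with its vertex removed and a partial ovoid off that hyperplane.

\begin{corollary}\label{cor:conj}
The conjecture holds with $n_{q,k}=\max(k+1,N_0(q,k))$ for all six families simultaneously.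
\end{corollary}

\begin{proof}
Let $n\ge n_{q,k}$. By Theorem~\ref{thm:vector} the triple $(q,n,k)$ is good, so Theorem~\ref{thm:polar} applies, and it remains to write (I)--(III) in the form \eqref{eq:trivial}. By (E3) and (E4), the function (I) is $\bigvee_{s\in M}s^+$, and (III) is $((p^\perp)^+\wedge p^-)\vee\bigvee_{s\in M}s^+$. The function (II) is $\pi^+\vee\bigvee_{s\in M}s^+$, which has the required form if $\pi$ is non-degenerate. If $\pi=p^\perp$, then $\pi^+=p^+\vee((p^\perp)^+\wedge p^-)$ by (E3), and the required form follows again.
\end{proof}

Theorem~\ref{thm:polar} does not need $n$ to be large; it needs only the goodness of the single triple $(q,n,k)$. For small fields this gives an explicit bound.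

\begin{corollary}\label{cor:small}
Let $q\in\{2,3,4,5\}$ and $k\ge2$. The classification of Theorem~\ref{thm:polar} holds for all $n\ge\max(5,k+2)$, so one may take $n_{q,k}=\max(5,k+2)$ in the conjecture.
\end{corollary}

\subsection{Outline of the proofs}

A $k$-weight takes only boundedly many values (Section~\ref{sec:weights}). A Ramsey theorem therefore gives a large subspace $W$ on which $w$ is constant, and after complementation $w=0$ on $W$. The points off $W$ fall into affine spaces, one for each point of $X/W$, and on each of them $w$ has sum $0$ or $1$ over all flats of dimension $k-1$. Such functions on affine spaces are classified in Section~\ref{sec:affine} by the Hales--Jewett theorem and a second moment identity. Section~\ref{sec:vector} assembles the affine pieces and proves Theorem~\ref{thm:vector}. The Hales--Jewett theorem is the only external combinatorial result in this argument.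

For Theorem~\ref{thm:polar}, goodness describes $w$ on each generator, and these descriptions have to be glued. The main point is that the hyperplanes of the various generators are cut out by a single hyperplane of $V$. This is proved in Section~\ref{sec:hyperplanes}, and Section~\ref{sec:polar} completes the proof.

\section{Weights on a vector space}\label{sec:weights}

A $k$-weight is a real function constrained only through its sums. The following formula recovers its values from the sums.

\begin{lemma}\label{lem:inversion}
Let $U$ be a $(k+1)$-space, $w$ a real function on the points of $U$, and $p$ a point of $U$. Put $a_p=\sum_{L\ni p}w(L)$ and $b=\sum_L w(L)$, where $L$ runs over the $k$-spaces of $U$. Then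
\begin{equation}\label{eq:inversion}
q^{k-1}w(p)=a_p-\frac{[k-1]}{[k]}\,b.
\end{equation}
Consequently, if $\dim X\ge k+1$, then a real function $w$ on the points of $X$ is determined by its sums over $k$-spaces, and a $k$-weight on $X$ takes at most $([k]+1)([k+1]+1)$ values.
\end{lemma}

\begin{proof}
The $k$-spaces of $U$ are its hyperplanes. There are $[k+1]$ of them, $[k]$ pass through a given point, and $[k-1]$ pass through two given points. Hence $b=[k]\,w(U)$ and
\[
a_p=[k]\,w(p)+[k-1]\bigl(w(U)-w(p)\bigr)=q^{k-1}w(p)+[k-1]\,w(U),
\]
which gives \eqref{eq:inversion}. Every point of $X$ lies in a $(k+1)$-space, and for a $k$-weight $a_p\in\{0,\dots,[k]\}$ and $b\in\{0,\dots,[k+1]\}$.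
\end{proof}

The Grassmann graph $J_q(n,k)$ has all $k$-spaces of $X=\mathbb{F}_q^n$ as vertices. The functions $x^+$ and $\pi^+$ for points $x$ and hyperplanes $\pi$ of $X$, and Boolean degree $1$ functions, are defined as before. A Boolean function $f$ on $J_q(n,k)$ is \emph{trivial} if $f$ or $1-f$ is one of $0$, $x^+$, $\pi^+$, or $x^+\vee\pi^+$ with $x\notin\pi$. This list is shorter than the one in Theorem~\ref{thm:polar}: in a vector space any two points lie in a common $k$-space, and no hyperplane contains all $k$-spaces through a point.

\begin{proposition}\label{prop:grassmann}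
Let $n\ge k+1$. Then $(q,n,k)$ is good if and only if every Boolean degree $1$ function on $J_q(n,k)$ is trivial.
\end{proposition}

\begin{proof}
The map sending $w$ to the function $L\mapsto w(L)$ takes $k$-weights onto Boolean degree $1$ functions, and it is injective by Lemma~\ref{lem:inversion}. By the count in (E2), the four low functions go to $0$, $x^+$, $1-\pi^+$ and $1-\pi^+-x^+=1-(x^+\vee\pi^+)$, and the high functions go to the complements of these. So the low and high functions are $k$-weights, and they correspond exactly to the trivial functions.
\end{proof}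

\begin{remark}\label{rem:notgood}
Some lower bound on $n$ is needed in Theorem~\ref{thm:vector}: the triple $(q,k+1,k)$ is never good. Let $N=[k+1]\ge7$ be the number of points, and of hyperplanes, of $\mathbb{F}_q^{k+1}$. The linear map from functions on points to their sums over hyperplanes is injective, hence bijective, so there are $2^N$ $k$-weights. There are at most $1+N+N+Nq^k\le N^2+N+1$ low functions, and $2(N^2+N+1)<2^N$ for $N\ge7$.
\end{remark}

\subsection*{The case $q=k=2$}

The smallest case shows the whole structure of the proof of Theorem~\ref{thm:vector}. Points of $X=\mathbb{F}_2^n$ are nonzero vectors, lines are triples $\{x,y,x+y\}$, and $c=\frac12$. Let $w$ be a $2$-weight. Suppose that $w$ is constant on some line $W$; for large $n$ this follows from Lemmas~\ref{lem:inversion} and~\ref{lem:projramsey}. The constant is $0$ or $\frac13$, and after replacing $w$ by $\frac13-w$ we may assume that it is $0$.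

\emph{One coset.} Let $A\ne W$ be a coset of $W$; it has four elements. For distinct $x,y\in A$ we have $x+y\in W$, so $w(x)+w(y)\in\{0,1\}$. For distinct $x,y,z\in A$,
\[
2w(x)=\bigl(w(x)+w(y)\bigr)+\bigl(w(x)+w(z)\bigr)-\bigl(w(y)+w(z)\bigr)\in\{-1,0,1,2\}.
\]
If one value on $A$ is an integer, then all are, so they lie in $\{0,1\}$ and at most one equals $1$. Otherwise all values are $\pm\frac12$ and at most one equals $-\frac12$. Thus $w|_A$ is $0$ or $\delta_x$ (type $0$), or $\frac12$ or $\frac12-\delta_x$ (type $1$). Call $x$ exceptional, and give $W$ itself type $0$.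

\emph{Three cosets.} Let $A_0,A_1\ne W$ be distinct cosets and $A_2=A_0+A_1$, and let $s$ of these three have type $1$. Choose $x\in A_0$ not exceptional, and then $y\in A_1$ with $y$ and $x+y$ not exceptional; at most two of the four choices of $y$ are excluded. Then $w(x)+w(y)+w(x+y)=s/2$, so $s\in\{0,2\}$. Hence the type is a linear map $X/W\to\mathbb{F}_2$, and the cosets of type $0$ form a subspace $\pi$ that is $X$ or a hyperplane.

\emph{Exceptional points.} If $\pi=X$, then $w$ has values in $\{0,1\}$, and two exceptional points would lie on a line of weight at least $2$; so $w$ is $0$ or $\delta_x$. Let $\pi\ne X$. If $x\in\pi$ were exceptional, we could choose $y\notin\pi$ with $y$ and $x+y$ not exceptional and find a line of weight $1+\frac12+\frac12$. So $w=0$ on $\pi$. Two exceptional points $x,x'\notin\pi$ would give the weight $-\frac12-\frac12+0$. Thus $w$ is $\frac12 1_{X\setminus\pi}$ or $\frac12 1_{X\setminus\pi}-\delta_x$ with $x\notin\pi$, and $w$ is low.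

For general $q$ and $k$ the last two steps change little. The first step becomes Lemma~\ref{lem:affine}, which requires $W$ to be large.

\section{Functions on affine spaces with flat sums $0$ and $1$}\label{sec:affine}

By $AG(d,q)$ we mean the affine space $\mathbb{F}_q^d$, and a \emph{$j$-flat} is a coset of a $j$-dimensional subspace. If $Y$ is a hyperplane of a vector space $X$ and $x\notin Y$, then every point of $X$ off $Y$ is $\langle x+y\rangle$ for a unique vector $y\in Y$. This identifies the points off $Y$ with $AG(\dim Y,q)$, and the $j$-flats are the sets of points $L\setminus Y$, where $L\not\subseteq Y$ is a $(j+1)$-space.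

\subsection{Monochromatic flats and subspaces}

Let $\Sigma$ be a finite alphabet. A \emph{combinatorial line} in $\Sigma^N$ is given by a nonempty set $I\subseteq\{1,\dots,N\}$ and fixed letters at the positions outside $I$; it consists of the $|\Sigma|$ words that have these fixed letters outside $I$ and one common letter at all positions of $I$. The Hales--Jewett theorem \cite{HJ} states that for every $\Sigma$ and $r$ there is an $N$ such that every coloring of $\Sigma^N$ with $r$ colors has a monochromatic combinatorial line.

\begin{lemma}\label{lem:HJ}
For all $t,r\ge1$ there is a number $h(t,r)=h_q(t,r)$ such that for $d\ge h(t,r)$ every coloring of the points of $AG(d,q)$ with $r$ colors has a monochromatic $t$-flat.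
\end{lemma}

\begin{proof}
Take $\Sigma=\mathbb{F}_q^t$, let $N$ be given by the Hales--Jewett theorem, and put $h(t,r)=tN$. A combinatorial line in $\Sigma^N=\mathbb{F}_q^{tN}$ is a translate of the image of the injective linear map $\mathbb{F}_q^t\to\Sigma^N$ that puts $a$ at the positions in $I$ and $0$ elsewhere, so it is a $t$-flat. For $d>tN$, restrict the coloring to a $tN$-flat.
\end{proof}

The projective version is a case of the theorem of Graham, Leeb and Rothschild \cite{GLR}. It follows from Lemma~\ref{lem:HJ} by peeling off affine layers.

\begin{lemma}\label{lem:projramsey}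
For all $m,r\ge1$ there is a number $R(m,r)=R_q(m,r)$ such that for $\dim X\ge R(m,r)$ every coloring of the points of $X$ with $r$ colors has an $m$-space all of whose points have the same color.
\end{lemma}

\begin{proof}
Put $n_1=1$ and $n_{\ell+1}=1+h(n_\ell,r)$. We show by induction on $\ell$ that for $\dim X\ge n_\ell$ there is a chain $U_1>U_2>\dots>U_\ell>U_{\ell+1}=0$ of subspaces of $X$, each a hyperplane of the previous one, such that each \emph{layer} $U_i\setminus U_{i+1}$ is monochromatic. For $\ell=1$ let $U_1$ be any point. Let $\dim X\ge n_{\ell+1}$ and let $Y$ be a hyperplane of $X$. By Lemma~\ref{lem:HJ}, the affine space of points off $Y$ contains a monochromatic $n_\ell$-flat $\{\langle x+y\rangle:y\in D\}$ with $D\le Y$ and $\dim D=n_\ell$. Take a chain $U_2>\dots>U_{\ell+1}>0$ in $D$ and put $U_1=\langle x\rangle+U_2$. The points of $U_1\setminus U_2$ are the $\langle x+y\rangle$ with $y\in U_2$, and they lie in the flat.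

Let $\ell=r(m-1)+1$ and $R(m,r)=n_\ell$. Then $m$ layers, with indices $i_1<\dots<i_m$, have the same color. Choose vectors $x_a\in U_{i_a}\setminus U_{i_a+1}$. If $\sum_a\gamma_ax_a$ is a nontrivial linear combination and $a$ is the least index with $\gamma_a\ne0$, then the later terms lie in $U_{i_a+1}$, so the combination lies in $U_{i_a}\setminus U_{i_a+1}$. Hence $x_1,\dots,x_m$ are independent, and all points of their span have the common color.
\end{proof}

\subsection{The affine lemma}

For a real function $g$ on an affine space and a flat $\Gamma$, write $g(\Gamma)=\sum_{x\in\Gamma}g(x)$.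

\begin{lemma}\label{lem:affine}
Let $j\ge1$. There is a number $d_0=d_0(q,j)\ge3j+2$ with the following property. If $d\ge d_0$ and $g\colon AG(d,q)\to\mathbb{R}$ satisfies $g(\Phi)\in\{0,1\}$ for all $j$-flats $\Phi$, then $g$ is one of $0$, $\delta_x$, $q^{-j}$, $q^{-j}-\delta_x$ for some point $x$.
\end{lemma}

Lemma~\ref{lem:HJ} will show that $g$, or $q^{-j}-g$, vanishes on a large flat $\Gamma_0$. The difficulty is to pass from $\Gamma_0$ to the whole space, since a function with positive and negative values can have small sums without being small. The condition $g(\Phi)^2=g(\Phi)$ excludes this: on every flat it expresses the sum of squares of $g$ through the sum of $g$. Comparing this expression on a flat $\Gamma\supset\Gamma_0$ of one dimension more with the expressions on the translates of $\Gamma_0$ bounds $g(\Gamma)$ by a constant independent of the dimension, and then the support of $g$ in $\Gamma$ is small.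

\begin{proof}
\emph{Step 1: sums over flats.} Let $\Gamma$ be a flat of dimension $b\ge j$. A parallel class of $j$-flats partitions $\Gamma$ into $q^{b-j}$ parts, so $g(\Gamma)$ is an integer with $0\le g(\Gamma)\le q^{b-j}$.

In $\Gamma$, the number of $j$-flats through one point is the Gaussian coefficient $\theta_1=\binom{b}{j}_q$, the number of $j$-spaces in $\mathbb{F}_q^b$. The number through two points is $\theta_2=\binom{b-1}{j-1}_q$, and $\theta_1/\theta_2=[b]/[j]$. Summing over the $j$-flats $\Phi\subseteq\Gamma$,
\[
\theta_1\,g(\Gamma)=\sum_\Phi g(\Phi)=\sum_\Phi g(\Phi)^2=(\theta_1-\theta_2)\sum_{x\in\Gamma}g(x)^2+\theta_2\,g(\Gamma)^2 .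
\]
Multiplying by $[j]/\theta_2$ gives the second moment identity
\begin{equation}\label{eq:moment}
\bigl([b]-[j]\bigr)\sum_{x\in\Gamma}g(x)^2=g(\Gamma)\bigl([b]-[j]\,g(\Gamma)\bigr).
\end{equation}

\emph{Step 2: the values of $g$.} Let $x$ be a point and $\Gamma\ni x$ a $(j+1)$-flat, so that $\theta_1=[j+1]$ and $\theta_2=[j]$. The number $a$ of $j$-flats $\Phi$ with $x\in\Phi\subseteq\Gamma$ and $g(\Phi)=1$ is
\[
a=[j+1]\,g(x)+[j]\bigl(g(\Gamma)-g(x)\bigr)=q^jg(x)+[j]\,g(\Gamma).
\]
Since $0\le a\le[j+1]$ and $0\le g(\Gamma)\le q$, the number $q^jg(x)$ is an integer between $-q[j]=1-[j+1]$ and $[j+1]$. So $g$ takes at most $2[j+1]$ values, and its nonzero values have absolute value at least $q^{-j}$.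

\emph{Step 3: a flat on which $g$ vanishes.} Put $t=3j+2$ and $d_0=\max(t,h(t,2[j+1]))$. By Lemma~\ref{lem:HJ}, $g$ is constant on some $t$-flat $\Gamma_0$, and the constant $v$ satisfies $q^jv\in\{0,1\}$. The substitution $g\mapsto q^{-j}-g$ preserves the hypothesis and the list in the conclusion, so we may assume that $g=0$ on $\Gamma_0$.

\emph{Step 4: one dimension more.} Let $\Gamma\supset\Gamma_0$ be a $(t+1)$-flat and $\Gamma_1,\dots,\Gamma_{q-1}$ the other translates of $\Gamma_0$ in $\Gamma$. Put $\tau_i=g(\Gamma_i)$, $S_1=\sum_i\tau_i=g(\Gamma)$ and $S_2=\sum_i\tau_i^2$. Compute $\sum_{x\in\Gamma}g(x)^2$ from \eqref{eq:moment} once in the flats $\Gamma_i$ and once in $\Gamma$: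
\[
\frac{[t]S_1-[j]S_2}{[t]-[j]}=\frac{[t+1]S_1-[j]S_1^2}{[t+1]-[j]}.
\]
After clearing denominators, the terms linear in $S_1$ combine to
\[
\bigl([t]([t+1]-[j])-[t+1]([t]-[j])\bigr)S_1=[j]\bigl([t+1]-[t]\bigr)S_1=[j]\,q^tS_1,
\]
and division by $[j]$ gives
\begin{equation}\label{eq:compare}
q^tS_1=S_2\bigl([t+1]-[j]\bigr)-S_1^2\bigl([t]-[j]\bigr).
\end{equation}
For $q=2$ we have $S_2=S_1^2$, and \eqref{eq:compare} reads $S_1=S_1^2$. In general, the Cauchy--Schwarz inequality gives $S_1^2\le(q-1)S_2$; the factor is $q-1$ rather than $q$ because $\Gamma_0$ contributes nothing. Using $[t+1]=q[t]+1$,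
\[
q^tS_1\ge S_2\bigl([t+1]-(q-1)[t]+(q-2)[j]\bigr)\ge S_2\bigl([t]+1\bigr).
\]
Since $(q-1)([t]+1)=q^t+q-2\ge q^t$, it follows that $S_2\le(q-1)S_1$. Hence $S_1^2\le(q-1)^2S_1$, and $0\le S_1\le(q-1)^2$.

\emph{Step 5: $g$ has values in $\{0,1\}$ on $\Gamma$.} If $S_1=0$, then \eqref{eq:moment} gives $g=0$ on $\Gamma$. Let $S_1\ge1$. Then $[t+1]-[j]S_1\le[t+1]-[j]$, so \eqref{eq:moment} gives $\sum_{x\in\Gamma}g(x)^2\le S_1\le(q-1)^2$. By Step~2 the support of $g|_\Gamma$ has size $\sigma\le(q-1)^2q^{2j}$. Let $p$ be in this support. Among the $j$-flats of $\Gamma$ through $p$, the proportion that contain a given second point is $[j]/[t+1]$, so the proportion that contain another point of the support is at most $(\sigma-1)[j]/[t+1]$. This is less than $1$, because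
\[
(q-1)^2q^{2j}[j]=(q-1)\,q^{2j}(q^j-1)<q^{3j+2}\le[t+1].
\]
So some $j$-flat $\Phi$ meets the support only in $p$, and $0\ne g(p)=g(\Phi)\in\{0,1\}$ gives $g(p)=1$.

\emph{Step 6.} Every point outside $\Gamma_0$ lies in a $(t+1)$-flat containing $\Gamma_0$, so $g$ has values in $\{0,1\}$ everywhere. As $j\ge1$, two points with value $1$ would lie in a common $j$-flat with sum at least $2$. Hence $g=0$ or $g=\delta_x$.
\end{proof}

\section{Weights in large dimension}\label{sec:vector}

\begin{proof}[Proof of Theorem~\ref{thm:vector}]
Put $j=k-1\ge1$, so that $q^{-j}=c$. Let $m=d_0(q,j)\ge3k-1>k$, $r=([k]+1)([k+1]+1)$ and $N_0(q,k)=R(m,r)$; note that $N_0(q,k)\ge m\ge k+1$. Let $w$ be a $k$-weight on $X=\mathbb{F}_q^n$ with $n\ge N_0(q,k)$. By Lemmas~\ref{lem:inversion} and~\ref{lem:projramsey}, $w$ is constant on an $m$-space $W$. Since $W$ contains a $k$-space, the constant is $0$ or $1/[k]$. Replacing $w$ by $\frac1{[k]}-w$ if necessary, we assume that $w=0$ on $W$, and we show that $w$ is low.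

\emph{Classes.} For each $(m+1)$-space containing $W$, call the set of its points off $W$ a \emph{class}. The classes partition the points off $W$ and correspond to the points of $X/W$. A class $A$ is an affine space $AG(m,q)$, whose $j$-flats are the sets $L\setminus W$ for $k$-spaces $L\le\langle W,A\rangle$ with $L\not\subseteq W$. Since $w=0$ on $W$, the sum of $w$ over such a flat is $w(L)\in\{0,1\}$. By Lemma~\ref{lem:affine}, either $w|_A\in\{0,\delta_x\}$, and $A$ has \emph{type $0$}, or $w|_A\in\{c,c-\delta_x\}$, and $A$ has \emph{type $1$}. The point $x$, if it occurs, is \emph{exceptional}. Each class has at most one exceptional point; let $Z$ be the set of all of them.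

\emph{Test spaces.} To compare different classes we need $k$-spaces that meet several classes and avoid exceptional points. Fix a $(k-2)$-space $D\le W$, and let $U\supset W$ be an $(m+2)$-space, with classes $A_0,\dots,A_q$. If $x,y$ are points in two different classes of $U$, then they are independent modulo $W$, so $L=\langle x,y\rangle+D$ is a $k$-space with $L\cap W=D$ and $L+W=U$. Each $\langle W,A_i\rangle$ is a hyperplane of $U$ that does not contain $L$, so it meets $L$ in a $(k-1)$-space containing $D$. Hence
\begin{equation}\label{eq:spread}
\text{$L$ has exactly $[k-1]-[k-2]=q^{k-2}$ points in each class $A_i$.}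
\end{equation}

\emph{Claim. Let $x\in A_0$ be such that $\langle x\rangle+D$ contains no point of $Z\setminus\{x\}$. Then there is $y\in A_1$ such that $L=\langle x,y\rangle+D$ contains no point of $Z\setminus\{x\}$.}

For $y\in A_1$ we have $L\cap\langle W,A_0\rangle=\langle x\rangle+D$, so only the at most $q$ exceptional points $z\in A_1\cup\dots\cup A_q$ have to be avoided. If $z\in L$, then $z=\alpha x+\beta y+u$ with $u\in D$ and $\beta\ne0$, so $y\in\langle x,z\rangle+D$. By \eqref{eq:spread} this excludes $q^{k-2}$ points $y\in A_1$ for each $z$, and at most $q^{k-1}<q^m=|A_1|$ in total. This proves the claim.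

The hypothesis of the claim holds if $x$ is itself exceptional, since the points of $\langle x\rangle+D$ lie in $W$ or in $A_0$. It also holds for some $x\notin Z$: if $A_0$ has an exceptional point $z$, then $z\in\langle x\rangle+D$ implies $x\in\langle z\rangle+D$, and we choose $x$ outside the $q^{k-2}<q^m$ points of $\langle z\rangle+D$ in $A_0$.

\emph{The types come from a hyperplane.} Let $s$ of the classes $A_0,\dots,A_q$ have type $1$. The claim with $x\notin Z$ gives a $k$-space $L$ without exceptional points, and by \eqref{eq:spread}, $w(L)=s\,q^{k-2}c=s/q$. So $s\in\{0,q\}$: the set of classes of type $0$ meets every line of $X/W$ in $1$ or $q+1$ points. Such a set contains the line through any two of its points, so it is the point set of a subspace, and this subspace meets every line, so its codimension is at most $1$. (If $\dim X/W\le1$, every set of points of $X/W$ is of this kind.) Let $\pi\supseteq W$ be the preimage of this subspace in $X$, so $\pi=X$ or $\pi$ is a hyperplane. Then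
\[
w=c\,1_{X\setminus\pi}+\sum_{x\in Z\cap\pi}\delta_x-\sum_{x\in Z\setminus\pi}\delta_x .
\]
The first term contributes $1$ to $w(L)$ if $L\not\subseteq\pi$ and $0$ if $L\subseteq\pi$.

\emph{There is at most one exceptional point.} If $\pi=X$, then $w=1_Z$. Since $k\ge2$, two points of $Z$ would lie in a $k$-space $L$ with $w(L)\ge2$. So $w=0$ or $w=\delta_x$.

Let $\pi$ be a hyperplane, and suppose that $x\in Z\cap\pi$. Let $A_0$ be the class of $x$, let $A_1$ be a class of type $1$, and let $U=\langle W,A_0,A_1\rangle$. The claim gives a $k$-space $L\ni x$ that meets $A_1$, so $L\not\subseteq\pi$, and whose only exceptional point is $x$. Then $w(L)=1+1=2$, a contradiction. So $Z\cap\pi=\emptyset$. Two points of $Z$ would lie in a $k$-space $L$ with $w(L)\le1-2<0$. Hence $w=c\,1_{X\setminus\pi}$ or $w=c\,1_{X\setminus\pi}-\delta_x$ with $x\notin\pi$.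
\end{proof}

\section{Sets that meet every singular line in $1$ or $q+1$ points}\label{sec:hyperplanes}

In the proof just given, a set of points meeting every line in $1$ or $q+1$ points was recognized at once as a hyperplane or the whole space. In a polar space only singular lines are available, two points of the set need not be joined by such a line, and the same conclusion requires work. We first recall the structure of the spaces $V$.

\subsection{Standard facts}\label{sec:witt}

The following are consequences of Witt's theory of forms. Let $V$ have rank $n$.
\begin{enumerate}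
\item[(W1)] Every singular subspace lies in a generator. If $x_1,\dots,x_i$ is a basis of a singular subspace, there are pairwise orthogonal singular vectors $y_1,\dots,y_i$ with $B(x_a,y_a)=1$ and $B(x_a,y_b)=0$ for $a\ne b$.
\item[(W2)] For every generator $E$ there is a generator $F$ with $E\cap F=0$ and $V=E\oplus F\oplus N$, where $N=(E+F)^\perp$ contains no nonzero singular vector and $B$ pairs $E$ and $F$ non-degenerately. Here $\dim N=\dim V-2n$ is $0$ for $O^+(2n,q)$, $Sp(2n,q)$, $U(2n,q)$; it is $1$ for $O(2n+1,q)$, $U(2n+1,q)$; and it is $2$ for $O^-(2n+2,q)$.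
\item[(W3)] If $x,y$ are singular vectors with $B(x,y)=1$, then $V=\langle x,y\rangle\oplus V_0$ and $x^\perp=\langle x\rangle\oplus V_0$, where $V_0=\{x,y\}^\perp$ is of the same type as $V$ and has rank $n-1$.
\end{enumerate}
The pairing in (W2) is used as follows: for independent vectors $a_1,\dots,a_i\in E$ there is $b\in F$ with prescribed values $B(a_1,b),\dots,B(a_i,b)$, and the same holds with the roles of $E$ and $F$ exchanged. For $a\in E$, $b\in F$, $\nu\in N$ and $\beta=B(a,b)$, expanding the form shows that
\begin{equation}\label{eq:singular}
a+b+\nu\text{ is singular}\iff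
\begin{cases}
\beta=-Q(\nu) & \text{in the orthogonal types},\\
\beta+\bar\beta=-B(\nu,\nu) & \text{in type }U.
\end{cases}
\end{equation}
In type $Sp$ all vectors are singular and $N=0$. In type $U$, the element $B(\nu,\nu)$ lies in $\mathbb{F}_{\sqrt q}$ and the trace $\beta\mapsto\beta+\bar\beta$ maps $\mathbb{F}_q$ onto $\mathbb{F}_{\sqrt q}$. So for $n\ge1$ every $\nu\in N$ is the $N$-component of some singular vector. This gives the first of two further facts, and the second follows from it together with (W1) and (W3).
\begin{enumerate}
\item[(W4)] If $n\ge1$, then $V$ is spanned by its singular vectors.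
\item[(W5)] If $n\ge2$, then $p^\perp$ is spanned by its singular vectors for every $p\in\mathcal{P}$, and any two non-collinear points of $\mathcal{P}$ are collinear with a common point.
\end{enumerate}

\subsection{Functions that are linear on every singular subspace}

\begin{lemma}\label{lem:linear}
Let $V$ have rank $n\ge2$ (and $q$ odd in type $Sp$). Let $\mathcal{S}$ be the set of singular vectors, including $0$, and let $\lambda\colon\mathcal{S}\to\mathbb{F}_q$ satisfy $\lambda(\alpha u)=\alpha\lambda(u)$ for $\alpha\in\mathbb{F}_q$, $u\in\mathcal{S}$, and $\lambda(u+v)=\lambda(u)+\lambda(v)$ for orthogonal $u,v\in\mathcal{S}$. Then $\lambda$ is the restriction of a linear functional on $V$.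
\end{lemma}

\begin{proof}
Write $V=E\oplus F\oplus N$ as in (W2). The function $\lambda$ is linear on $E$ and on $F$, so after subtracting a linear functional we may assume that $\lambda=0$ on $E\cup F$. We show that $\lambda$ vanishes on $\mathcal{S}\cap(E+F)$, then that it depends only on the $N$-component, and finally that this dependence is linear. Letters $a,b,\nu$, with decorations, denote elements of $E,F,N$.

\emph{Step 1: $\lambda=0$ on $\mathcal{S}\cap(E+F)$.} If $B(a,b)=0$, then $\lambda(a+b)=\lambda(a)+\lambda(b)=0$. In the orthogonal types this settles the step, by \eqref{eq:singular}. In types $Sp$ and $U$, let $v=a+b\in\mathcal{S}$ with $\beta=B(a,b)\ne0$; in type $U$ we have $\beta+\bar\beta=0$. We look for a singular vector $v'\perp v$ such that the $E$- and $F$-components of $v+v'$ are orthogonal. Since $n\ge2$, there is $a'\ne0$ with $B(a',b)=0$. As $B(a,b)\ne0$, the vectors $a,a'$ are independent, so there is $b'$ with $B(a,b')=0$ and $B(a',b')=-\beta$. The vector $v'=a'+b'$ is singular, $B(v,v')=B(a,b')+B(b,a')=0$, and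
\[
B(a+a',b+b')=\beta+0+0-\beta=0 .
\]
Hence $\lambda(v)+\lambda(v')=\lambda(v+v')=0$.

Now let $\alpha=-1$ in type $Sp$, which differs from $1$ because $q$ is odd, and in type $U$ let $\alpha\ne1$ be one of the $\sqrt q+1$ solutions of $\alpha\bar\alpha=1$. Then $B(\alpha a,\alpha b)=\beta$, $B(a',\alpha b)=0$ and $B(\alpha a,b')=0$, so the computation above applies to $\alpha v$ with the same $v'$. Thus $\alpha\lambda(v)=\lambda(\alpha v)=-\lambda(v')=\lambda(v)$, and $\lambda(v)=0$. If $N=0$, the proof is complete.

\emph{Step 2: $\lambda(a+b+\nu)$ depends only on $\nu$.} Fix $\nu\ne0$. Call $\beta\in\mathbb{F}_q$ \emph{admissible} if it satisfies the condition in \eqref{eq:singular}. Since $\nu$ is not singular, admissible values are nonzero.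

First fix an admissible $\beta$ and consider the pairs $(a,b)$ with $B(a,b)=\beta$. If $(a,b)$ and $(a',b)$ are two such pairs, then $a-a'\in E$ is orthogonal to $a'+b+\nu$, so $\lambda(a+b+\nu)=\lambda(a'+b+\nu)+\lambda(a-a')=\lambda(a'+b+\nu)$. Likewise, for pairs $(a,b)$ and $(a,b')$ the vector $b-b'\in F$ is orthogonal to $a+b'+\nu$, and the value of $\lambda$ is unchanged. If $(a,b)$ and $(a_1,b_1)$ are pairs with $b,b_1$ independent, choose $a''$ with $B(a'',b)=B(a'',b_1)=\beta$ and pass along $(a,b)\to(a'',b)\to(a'',b_1)\to(a_1,b_1)$. If $b,b_1$ are dependent, they span a point, since both are nonzero; choose $b_2\notin\langle b\rangle$, which exists as $n\ge2$, and $a_2$ with $B(a_2,b_2)=\beta$, and pass through $(a_2,b_2)$. So $\lambda(a+b+\nu)$ depends only on $\nu$ and $\beta$. In the orthogonal types $\beta$ is determined by $\nu$.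

In type $U$, let $\beta,\beta'$ be admissible and $\mu=B(\nu,\nu)=\bar\mu$. Choose independent $a,a'$ and then $b,b'$ with
\[
B(a,b)=\beta,\qquad B(a',b)=-\mu,\qquad B(a,b')=0,\qquad B(a',b')=\beta' .
\]
The vectors $v=a+b+\nu$ and $v'=a'+b'+\nu$ are singular, and $B(v,v')=B(a,b')+\overline{B(a',b)}+\mu=0$. So $v-v'\in\mathcal{S}\cap(E+F)$ is orthogonal to $v'$, and $\lambda(v)=\lambda(v')+\lambda(v-v')=\lambda(v')$ by Step~1.

\emph{Step 3: linearity on $N$.} By Steps 1 and 2 there is a function $\varphi\colon N\to\mathbb{F}_q$ with $\lambda(a+b+\nu)=\varphi(\nu)$ on $\mathcal{S}$, and $\varphi(\alpha\nu)=\alpha\varphi(\nu)$. If $\dim N=1$, then $\varphi$ is linear. If $\dim N=2$, the type is $O^-$. Given $\nu_1,\nu_2$, choose independent $a_1,a_2$ and then $b_1,b_2$ with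
\[
B(a_1,b_1)=-Q(\nu_1),\quad B(a_2,b_1)=0,\quad B(a_1,b_2)=-B(\nu_1,\nu_2),\quad B(a_2,b_2)=-Q(\nu_2).
\]
The vectors $v_i=a_i+b_i+\nu_i$ are singular, and $B(v_1,v_2)=B(a_1,b_2)+B(b_1,a_2)+B(\nu_1,\nu_2)=0$. Hence $\varphi(\nu_1+\nu_2)=\lambda(v_1+v_2)=\varphi(\nu_1)+\varphi(\nu_2)$. In both cases $\lambda$ is the restriction of the linear functional $a+b+\nu\mapsto\varphi(\nu)$.
\end{proof}

\begin{remark}\label{rem:even}
Both hypotheses of Lemma~\ref{lem:linear} are needed. In $Sp(2,q)$, orthogonal vectors are dependent, so every homogeneous function $\lambda$ satisfies the assumptions. Let now $q$ be even and $Q_0(x,y)=\sum_ix_iy_i$ on $\mathbb{F}_q^n\times\mathbb{F}_q^n$; its bilinear form $B$ is alternating and non-degenerate. Squaring is an automorphism of $\mathbb{F}_q$, and $\lambda=\sqrt{Q_0}$ satisfies $\lambda(\alpha u)=\alpha\lambda(u)$ and $\lambda(u+v)=\lambda(u)+\lambda(v)+\sqrt{B(u,v)}$. So $\lambda$ is linear on every singular subspace of $Sp(2n,q)$ but not on $\mathbb{F}_q^{2n}$. The set $T$ of points with $Q_0=0$ meets every singular $k$-space $L$ in $L$ or in a hyperplane of $L$, so the indicator function of $L\subseteq T$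 has degree $1$ as in (E2), although $T$ is a proper subset that spans $\mathbb{F}_q^{2n}$. The map $u\mapsto(u,\lambda(u))$ is a bijection from $\mathbb{F}_q^{2n}$ onto the singular vectors of the form $Q_0(u)+z^2$ on $\mathbb{F}_q^{2n+1}$; it preserves orthogonality and takes $T$ to the section by the hyperplane $z=0$. This is why $O(2n+1,q)$ is the right model for $q$ even.
\end{remark}

\subsection{Recognizing hyperplane sections}

The next statement may be compared with \cite{CS}.

\begin{proposition}\label{prop:hyperplane}
Let $n\ge3$ and let $T\subseteq\mathcal{P}$ meet every singular line in $1$ or $q+1$ points. Then $T=\mathcal{P}$, or $\pi=\langle T\rangle$ is a hyperplane of $V$ and $T=\pi\cap\mathcal{P}$.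
\end{proposition}

\begin{proof}
Let $T\ne\mathcal{P}$ and $x\in\mathcal{P}\setminus T$. Every singular line through $x$ meets $T$ in exactly one point, so inside $x^\perp$ the set $T$ is the graph of a function, to which Lemma~\ref{lem:linear} applies. One further point $y\in T$ off $x^\perp$ then determines a candidate for $\pi$, and it remains to compare $T$ with $\pi\cap\mathcal{P}$ off $x^\perp$.

\emph{Step 1: there is a point $y\in T\setminus x^\perp$.} Suppose that $T\subseteq x^\perp$, and let $u\ne x$ be a point of $\mathcal{P}\cap x^\perp$. By (W1), applied to the basis $x,u$, there is $z\in\mathcal{P}$ with $z\perp u$ and $z\not\perp x$. The singular line $\langle u,z\rangle$ meets $x^\perp$ only in $u$, and it meets $T$, so $u\in T$. Hence a singular line through $x$ has exactly $q$ points in $T$, and $q\notin\{1,q+1\}$.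

\emph{Step 2: $T$ inside $x^\perp$.} Choose vectors with $B(x,y)=1$ and let $V_0=\{x,y\}^\perp$. By (W3), $x^\perp=\langle x\rangle\oplus V_0$ and $V_0$ has rank $n-1\ge2$. For a singular vector $u\ne0$ in $V_0$, the unique point of $T$ on the singular line $\langle x,u\rangle$ is $\langle u+\lambda(u)x\rangle$ for a unique $\lambda(u)\in\mathbb{F}_q$; put $\lambda(0)=0$. Scaling the vector $u+\lambda(u)x$ gives $\lambda(\alpha u)=\alpha\lambda(u)$. Let $u,v\in V_0$ be singular and orthogonal. If they are dependent, $\lambda(u+v)=\lambda(u)+\lambda(v)$ by homogeneity. If they are independent, the singular line spanned by $u+\lambda(u)x$ and $v+\lambda(v)x$ has two points in $T$, so it lies in $T$. It contains the point $\langle u+v+(\lambda(u)+\lambda(v))x\rangle$ of the line $\langle x,u+v\rangle$, and uniqueness gives $\lambda(u+v)=\lambda(u)+\lambda(v)$. By Lemma~\ref{lem:linear}, $\lambda$ is the restriction of a linear functional $\psi$ on $V_0$. Let $H=\{u+\psi(u)x:u\in V_0\}$, a hyperplane of $x^\perp$ not containing $x$, and $K=H\cap\mathcal{P}$. A vector $u+\gamma x$ with $u\in V_0$ is singular exactly when $u$ is, so $T\cap x^\perp=K$.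 By (W4), $V_0$ is spanned by singular vectors, so $H=\langle K\rangle$.

\emph{Step 3: the candidate.} Let $\pi=H\oplus\langle y\rangle$, a hyperplane of $V$ with $\pi\cap x^\perp=H$. Put $T_1=T$ and $T_2=\pi\cap\mathcal{P}$. Both sets meet every singular line in $1$ or $q+1$ points, and $T_1\cap x^\perp=T_2\cap x^\perp=K$. Let
\[
Y=(T_1\cap T_2)\setminus x^\perp,\qquad\Delta=(T_1\setminus T_2)\cup(T_2\setminus T_1).
\]
Then $y\in Y$ and $\Delta\cap x^\perp=\emptyset$. We show that $\Delta=\emptyset$.

(a) \emph{No point of $Y$ is collinear with a point of $\Delta$.} Let $y'\in Y$ be collinear with $z\in T_i\setminus T_{i'}$, where $\{i,i'\}=\{1,2\}$. The singular line $\langle y',z\rangle$ has two points in $T_i$, so it lies in $T_i$, and it is not contained in $T_{i'}$, so it meets $T_{i'}$ only in $y'$. It meets the hyperplane $x^\perp$ in a point $u\ne y'$, and $u\in T_i\cap x^\perp=K\subseteq T_{i'}$, a contradiction.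

(b) \emph{If $y'\in Y$ and $z\in\Delta$, then $K\cap y'^\perp=K\cap z^\perp$.} Let $u\in K\cap y'^\perp$. The line $\langle y',u\rangle$ lies in $T_1\cap T_2$ and meets $x^\perp$ only in $u$, so its points other than $u$ lie in $Y$. It meets the hyperplane $z^\perp$, and by (a) it can do so only in $u$; hence $u\perp z$. Conversely, let $u\in K\cap z^\perp$ and $z\in T_i\setminus T_{i'}$. The line $\langle z,u\rangle$ lies in $T_i$ and meets $T_{i'}$ only in $u$, so its points other than $u$ lie in $\Delta$. It meets the hyperplane $y'^\perp$, and by (a) it can do so only in $u$; hence $u\perp y'$.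

(c) Suppose that $\Delta\ne\emptyset$. By (b), the set $K\cap y'^\perp$ is the same for all $y'\in Y$, namely $\Theta=K\cap y^\perp=T\cap V_0$. Let $u,u'\in\Theta$. The point $\langle y+u\rangle$ of the line $\langle y,u\rangle$ differs from $u$, so it lies in $Y$ by the first argument in (b). Therefore $u'\perp y+u$ and $u'\perp y$, and so $u'\perp u$. Thus the points of $\Theta$ are pairwise orthogonal and lie in a generator $G$ of $V_0$. By (W2) there is a generator $G'$ of $V_0$ with $G\cap G'=0$. Since $\dim G'=n-1\ge2$, the space $G'$ contains a singular line. This line meets $T$ in a point of $T\cap V_0=\Theta\subseteq G$, which contradicts $G\cap G'=0$.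

Hence $T=\pi\cap\mathcal{P}$, and $\langle T\rangle=\pi$ because $T$ contains $K$ and $y$.
\end{proof}

\begin{corollary}\label{cor:span}
If $n\ge3$, then every hyperplane $\pi$ of $V$ satisfies $\pi\cap\mathcal{P}\ne\mathcal{P}$ and $\pi=\langle\pi\cap\mathcal{P}\rangle$.
\end{corollary}

\begin{proof}
The set $T=\pi\cap\mathcal{P}$ meets every singular line in $1$ or $q+1$ points, and $T\ne\mathcal{P}$ by (W4). By Proposition~\ref{prop:hyperplane}, $\langle T\rangle$ is a hyperplane, and it is contained in $\pi$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:hyperplane} fails in rank $2$. Realize $O^+(4,q)$ as the determinant on $2\times2$ matrices. The singular points are spanned by the matrices $uv^{\mathsf T}$ of rank $1$ and correspond to pairs $(\langle u\rangle,\langle v\rangle)$ of points of $\mathbb{F}_q^2$; the singular lines are obtained by fixing $\langle u\rangle$ or $\langle v\rangle$. The graph of any permutation of the $q+1$ points of $\mathbb{F}_q^2$ meets every singular line in one point, and for $q\ge4$ the number $(q+1)!$ of such graphs exceeds the number $[4]$ of hyperplanes.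
\end{remark}

\section{From generators to the polar space}\label{sec:polar}

Goodness describes $w$ on one generator at a time, and only up to the alternative between low and high. The values of $w$ at single points carry enough information to align these descriptions. Low functions have values in
\[
\Lambda=\{0,\ 1,\ c,\ c-1\},
\]
and high functions have values in $\frac1{[k]}-\Lambda$.

\begin{lemma}\label{lem:values}
For $k\ge2$ the four numbers $0,1,c,c-1$ are distinct, and the sets $\Lambda$ and $\frac1{[k]}-\Lambda$ are disjoint.
\end{lemma}

\begin{proof}
Since $k\ge2$, we have $[k]>q^{k-1}\ge2$, so $0<\frac1{[k]}<c\le\frac12$. This gives the first statement. A common element of the two sets would give $\alpha+\alpha'=\frac1{[k]}\in(0,c)$ with $\alpha,\alpha'\in\Lambda$. The possible sums are $0$, $c-1$, $2c-1$, $2c-2$, which are at most $0$, and $c$, $2c$, $1$, $1+c$, $2$, which are at least $c$.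
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:polar}]
Note that $n\ge k+1\ge3$. If $f=\sum_{p\in\mathcal{P}}w(p)\,p^+$, we call $w$ a \emph{weight} of $f$; by (E1), $\frac1{[k]}-w$ is then a weight of $1-f$.

\emph{The listed functions are Boolean of degree $1$.} They are Boolean by (E3) and (E4). Let $g$ be a listed function. By (E2),
\begin{equation}\label{eq:weights}
\begin{array}{lll}
\text{in type (I),} & g & \text{has the weight }\ 1_M,\\[2pt]
\text{in type (II),} & 1-g & \text{has the weight }\ c\,1_{\mathcal{P}\setminus\pi}-1_M,\\[2pt]
\text{in type (III),} & 1-g & \text{has the weight }\ c\,1_{\mathcal{P}\setminus p^\perp}+\delta_p-1_M .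
\end{array}
\end{equation}
So $g$ and $1-g$ have degree $1$. All three weights in \eqref{eq:weights} have values in $\Lambda$.

\emph{Every Boolean degree $1$ function is listed.} Let $f$ be a Boolean degree $1$ function with weight $w$. For each generator $G$, all $k$-spaces of $G$ are vertices of $C_q(n,k,e)$, so $w|_G$ is a $k$-weight on $G\cong\mathbb{F}_q^n$. Since $(q,n,k)$ is good, $w|_G$ is low or high; this is the only use of goodness. Every point lies in a generator, so by Lemma~\ref{lem:values} exactly one of $w(p)\in\Lambda$ and $w(p)\in\frac1{[k]}-\Lambda$ holds, and the same alternative holds for all points of a generator. Two collinear points lie in a common generator by (W1), and two non-collinear points are collinear with a common point by (W5). So the same alternative holds for all points of $\mathcal{P}$. Replacing $f$ by $1-f$ if necessary, we assume that $w|_G$ is low for every generator $G$. We show that $w$ is one of the weights in \eqref{eq:weights}.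

Let $T=\{p\in\mathcal{P}:w(p)\in\{0,1\}\}$. From the list of low functions, $T\cap G$ is $G$ or a hyperplane of $G$. Every singular line lies in a generator, so it meets $T$ in $1$ or $q+1$ points. By Proposition~\ref{prop:hyperplane}, $T=\mathcal{P}$ or $T=\pi\cap\mathcal{P}$ for a hyperplane $\pi$ of $V$. A low function takes a value in $\{1,c-1\}$ at no more than one point, so the points of $\mathcal{P}$ with $w(p)\in\{1,c-1\}$ form a partial ovoid.

If $T=\mathcal{P}$, then $w=1_M$ with $M$ a partial ovoid, and $f$ is of type (I).

Let $T=\pi\cap\mathcal{P}$, and let $M$ be the set of points with $w=c-1$, a partial ovoid in $\mathcal{P}\setminus\pi$. Off $\pi$ we have $w=c-1_M$. If the value $1$ does not occur, then $w=c\,1_{\mathcal{P}\setminus\pi}-1_M$, and $1-f$ is of type (II). Suppose that $w(p)=1$. In a vector space this value could not coexist with the value $c$; here it can, but only on different generators, and this determines $\pi$. The only low function with the value $1$ at $p$ is $\delta_p$, so every generator through $p$ lies in $T$. Every point of $p^\perp\cap\mathcal{P}$ lies in such a generator, so $p^\perp\cap\mathcal{P}\subseteq\pi$,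 and $\pi=p^\perp$ by (W5). A second point $p'$ with $w(p')=1$ would lie in $T\subseteq p^\perp$ and be collinear with $p$, which is impossible in a partial ovoid. So $w=c\,1_{\mathcal{P}\setminus p^\perp}+\delta_p-1_M$, and $1-f$ is of type (III).

\emph{Uniqueness.} Since $n\ge k+1$, every point of $\mathcal{P}$ lies in a singular $(k+1)$-space, and \eqref{eq:inversion} in that space expresses $w(p)$ through values of $f$. So $f$ has a unique weight $w$, and $1-f$ has the unique weight $\frac1{[k]}-w$. By Lemma~\ref{lem:values}, at most one of these two weights has values in $\Lambda$. Let $g\in\{f,1-f\}$ be a listed function. By \eqref{eq:weights}, one of $g$, $1-g$ has a weight $w_0$ with values in $\Lambda$; this function $f_0\in\{f,1-f\}$ and its weight $w_0$ depend only on $f$. A value in $\{c,c-1\}$ occurs for $w_0$ if and only if the type of $g$ is not (I), since no hyperplane contains $\mathcal{P}$. If the type is not (I), the value $1$ occurs if and only if the type is (III). So $f$ determines the type, and then $g=f_0$ in type (I) and $g=1-f_0$ otherwise. Finally, $M$ is the set where $w_0=1$ in type (I) and where $w_0=c-1$ otherwise;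 $p$ is the point where $w_0=1$ in type (III); and in type (II) the set where $w_0=0$ is $\pi\cap\mathcal{P}$, which spans $\pi$ by Corollary~\ref{cor:span}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:small}]
Filmus and Ihringer \cite{FI} proved that all Boolean degree $1$ functions on $J_q(n,k)$ are trivial for $q\in\{2,3,4,5\}$, $n\ge5$ and $k,n-k\ge2$. By Proposition~\ref{prop:grassmann}, the triple $(q,n,k)$ is good for $n\ge\max(5,k+2)$. Theorem~\ref{thm:polar} gives the classification, and the proof of Corollary~\ref{cor:conj} puts each listed function in the form \eqref{eq:trivial}.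
\end{proof}

\begin{thebibliography}{9}

\bibitem{CS}
Cohen and Shult, Geom. Dedicata \textbf{35} (1990).

\bibitem{FI}
Yuval Filmus and Ferdinand Ihringer, \emph{Boolean degree 1 functions on some classical association schemes}, J. Combin. Theory Ser. A \textbf{162} (2019); arXiv:1801.06034 (2018).

\bibitem{GLR}
Graham, Leeb and Rothschild, Adv. Math. \textbf{8} (1972).

\bibitem{HJ}
Hales and Jewett, Trans. Amer. Math. Soc. \textbf{106} (1963).

\end{thebibliography}
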